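# Few generators do not detect finite presentation: the $n$-coherence conjecture fails for every $n>2$

## 1. A theorem about modules with $g$ and with $g+1$ generators

All rings are associative with identity, and modules are unital left modules.

**Theorem A.** Let $F$ be a field and let $g\ge 1$, $m\ge 2$ be integers. There is a commutative local $F$-algebra $(R,J)$ with $R/J=F$ and $J^3=0$ such that

* (a) every finitely $2$-presented $R$-module generated by at most $g$ elements is free;
* (b) some $R$-module generated by $g+1$ elements is finitely $m$-presented but not finitely $(m+1)$-presented.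

Let us unpack the vocabulary. For an integer $m\ge 0$, an $R$-module $M$ is **finitely $m$-presented** if there is an exact sequence
$$F_m\to F_{m-1}\to\cdots\to F_1\to F_0\to M\to 0$$
in which every $F_i$ is a finitely generated free module. So finitely $0$-presented means finitely generated, finitely $1$-presented means finitely presented, and each condition implies the previous ones.

A ring $R$ is **strong left $m$-coherent** if every finitely $m$-presented left module is finitely $(m+1)$-presented. It is **left $m$-coherent** if this is required only of *cyclic* modules: every cyclic finitely $m$-presented left module is finitely $(m+1)$-presented. For $m=1$, a cyclic finitely presented module is $R/I$ with $I$ a finitely generated left ideal, and the requirement is that $I$ be finitely presented. This is the usual notion of a left coherent ring.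

**Example 1.** Let $R=F\oplus J$, where $J$ has basis $y_0,y_1,\dots$ and $J^2=0$. The module $R/Ry_0$ is finitely presented. The kernel of $R\to Ry_0$, $r\mapsto ry_0$, is $J$, and $J$ is not finitely generated, because $J\cdot J=0$ and $\dim_F J=\infty$. By Fact (S) below, $R/Ry_0$ is not finitely $2$-presented. So $R$ is not $1$-coherent. We shall see in Section 4 that it is strong $m$-coherent for all $m\ge2$. Raising $m$ really does weaken the condition.

Strong left $m$-coherent clearly implies left $m$-coherent. The question is the converse: can one test the condition on cyclic modules only? With $m=n-1$ this is the **$n$-coherence conjecture**: for $n>2$, is every left $(n-1)$-coherent ring strong left $(n-1)$-coherent? The problem is taken from Viviana Gubitosi and Rafael Parra, "Some remarks about $FP_{n}$-projective and $FP_{n}$-injective modules", arXiv:2409.08334 (2024). For $n=2$ the answer is yes, and we prove that in Section 3. Theorem A says no for every other $n$.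

**Corollary B.** For every $n>2$ the $n$-coherence conjecture is false, already for commutative local rings.

*Proof from Theorem A.* Take $g=1$ and $m=n-1\ge 2$. A cyclic finitely $(n-1)$-presented $R$-module is finitely $2$-presented, so by (a) it is free, hence finitely $n$-presented. So $R$ is left $(n-1)$-coherent. By (b) some finitely $(n-1)$-presented module is not finitely $n$-presented, so $R$ is not strong left $(n-1)$-coherent. $\square$

Note how (a) works: it makes $m$-coherence vacuous for cyclic modules, since the only modules to be tested are free. All the work is to keep an interesting module alive on $g+1$ generators. The following complements will also be proved.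

**Theorem C.**

1. For each $g\ge1$ there is one commutative ring over which every finitely $2$-presented module with at most $g$ generators is projective, and which is not strong $m$-coherent for any $m\ge 2$. With $g=1$: one commutative ring is a counterexample for all $n>2$ simultaneously.
2. For $m\ge 2$, no bound on the number of generators suffices to test strong $m$-coherence. The number $g+1$ in Theorem A(b) is optimal given (a).
3. A ring $R$ is strong left $m$-coherent if and only if the matrix ring $M_d(R)$ is left $m$-coherent for all $d\ge 1$. For $m\ge2$, left $m$-coherence is not Morita invariant.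
4. $J^3=0$ is optimal: every (possibly noncommutative) local ring with $J^2=0$ is strong left $m$-coherent for all $m\ge 2$.
5. If ${}_RR^2$ embeds in ${}_RR$, then left $m$-coherent implies strong left $m$-coherent, for all $m\ge 1$.

## 2. Schanuel's lemma and projective terms

We need to know that finite $q$-presentation can be tested on *any* partial resolution.

**Fact (S).** Let $q\ge1$. If $M$ is finitely $q$-presented and $P_{q-1}\to\dots\to P_0\to M\to0$ is exact with all $P_i$ finitely generated projective, then $\ker(P_{q-1}\to P_{q-2})$ is finitely generated (with $P_{-1}:=M$).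

*Proof.* Take $F_q\to\dots\to F_0\to M\to 0$ as in the definition. Put $K=\ker(P_{q-1}\to P_{q-2})$ and $K'=\ker(F_{q-1}\to F_{q-2})$ (with $F_{-1}:=M$). The generalized Schanuel lemma gives
$$K\oplus F_{q-1}\oplus P_{q-2}\oplus\cdots\;\cong\;K'\oplus P_{q-1}\oplus F_{q-2}\oplus\cdots .$$
Since $K'$ is the image of $F_q$, the right side is finitely generated, and so is its quotient $K$. $\square$

**Fact (P).** If $P_q\to\dots\to P_0\to M\to 0$ is exact with all $P_i$ finitely generated projective, then $M$ is finitely $q$-presented.

*Proof.* For $i=0,1,\dots,q-1$ in turn, choose a finitely generated projective $Q_i$ such that the current $i$-th term plus $Q_i$ is finitely generated free, and add the exact complex $Q_i\xrightarrow{\mathrm{id}}Q_i$ in degrees $i+1$ and $i$. Exactness is kept, and terms $0,\dots,i$ are now free. At the end only the $q$-th term may fail to be free. Map a finitely generated free module onto it; the image in degree $q-1$ (in $M$, if $q=0$) does not change. $\square$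

**Syzygies.** Let $M=R^b/K$ and $k\ge1$. Then $M$ is finitely $k$-presented if and only if $K$ is finitely $(k-1)$-presented. If $K$ has a presentation $F_{k-1}\to\dots\to F_0\to K\to0$, splice it with $K\subseteq R^b$. Conversely, let $M$ be finitely $k$-presented. By (S) with $q=1$, $K$ is generated by finitely many elements, so there is an exact sequence $R^{c_1}\to R^b\to M\to0$. By (S) with $q=2$ the kernel of $R^{c_1}\to R^b$ is finitely generated, and so on up to $q=k$. We obtain an exact sequence $R^{c_k}\to\dots\to R^{c_1}\to K\to 0$, so $K$ is finitely $(k-1)$-presented.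

## 3. Induction on the number of generators, and where it stops

**The case $m=1$.** Let $R$ be left $1$-coherent. We show by induction on $b$ that every finitely presented module with $b$ generators is finitely $2$-presented. For $b\le 1$ this is the hypothesis. Let $b\ge2$ and $M=R^b/K$ with $K$ finitely generated. Let $I\subseteq R$ be the image of $K$ under the last coordinate, and let $K'=K\cap R^{b-1}$, so that
$$0\to K'\to K\to I\to 0\tag{1}$$
is exact. Since $K$ is finitely generated, so is $I$; hence $R/I$ is cyclic and finitely presented. By hypothesis $R/I$ is finitely $2$-presented, so $I$ is finitely presented. The kernel of a surjection from a finitely generated module onto a finitely presented one is finitely generated, so $K'$ is finitely generated. Thus $R^{b-1}/K'$ is finitely presented with $b-1$ generators. By induction it is finitely $2$-presented, so $K'$ is finitely presented. By (1), $K$ is an extension of a finitely presented module by a finitely presented module, so it is finitely presented, and $M$ is finitely $2$-presented.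

**The case $m\ge2$.** Let $M=R^b/K$ be finitely $m$-presented, so $K$ is finitely $(m-1)$-presented. Form (1) again. The hypothesis can be applied to $R/I$ only if $I$ is finitely $(m-1)$-presented. But $I$ is merely a quotient of $K$, so all we know is that it is finitely generated. For $m=1$ that is exactly what is needed. For $m=2$ the argument stops here, at its first use of the hypothesis. In Section 6 we shall see a ring where $K$ is finitely presented and $I$ is not.

There is one situation where the trouble can be avoided: when $R^b$ fits inside $R$, so that a module on many generators can be traded for a cyclic one with the same kernel.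

**Proof of Theorem C(5).** Suppose $R^2\hookrightarrow R$. By induction $R^b\hookrightarrow R$ for all $b$, because $R^{b+1}=R^b\oplus R\hookrightarrow R\oplus R\hookrightarrow R$. Let $R$ be left $m$-coherent, $m\ge 1$, and let $M=R^b/K$ be finitely $m$-presented. Then $K$ is finitely $(m-1)$-presented. Choose an embedding $\phi:R^b\hookrightarrow R$. The cyclic module $R/\phi(K)$ has kernel $\phi(K)\cong K$, so it is finitely $m$-presented, hence finitely $(m+1)$-presented by hypothesis. So $K\cong\phi(K)$ is finitely $m$-presented, and $M$ is finitely $(m+1)$-presented. $\square$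

This never applies to a nonzero commutative ring. If $\phi:R^2\to R$ is injective with $\phi(e_1)=y$ and $\phi(e_2)=z$, then $ze_1-ye_2\mapsto zy-yz=0$, so $y=z=0$ and $\phi=0$, which is absurd. So commutative rings are not excluded as counterexamples.

## 4. Local rings with $J^2=0$

The smallest non-Noetherian local rings are those with $J^2=0$. They give nothing.

**Proof of Theorem C(4).** Let $R$ be local with $J^2=0$, and let $\Delta=R/J$, a division ring. Then $J$ is a left $\Delta$-space.

If $\dim_\Delta J<\infty$, then $R$ is left Artinian, hence left Noetherian, and every finitely generated module is finitely $q$-presented for all $q$.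

Suppose $\dim_\Delta J=\infty$, and let $M$ be finitely $2$-presented. Take a minimal surjection $R^b\to M$ with $b=\dim_\Delta M/JM$, so that its kernel $K$ lies in $JR^b$. By (S), $K$ is finitely generated. Also $JK\subseteq J^2R^b=0$, so $K\cong\Delta^a$ for some $a$. The corresponding surjection $R^a\to\Delta^a\cong K$ has kernel $J^a$. By (S) with $q=2$, $J^a$ is finitely generated. Since $J\cdot J^a=0$, this means $\dim_\Delta J^a<\infty$, which is impossible if $a\ge1$. So $K=0$ and $M$ is free.

Every finitely $m$-presented module with $m\ge2$ is finitely $2$-presented, hence free. So $R$ is strong left $m$-coherent. $\square$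

The proof shows both what is good and what is bad about $J^2=0$. Large annihilators kill finitely $2$-presented modules, which is what we want on $g$ generators. But they kill all of them, since every element of $J$ is annihilated by all of $J$. We need a multiplication on $J$ in which any $g$ elements have a large common annihilator and suitable $(g+1)$-tuples do not. The next room is $J^3=0$.

## 5. Local rings with $J^3=0$: a freeness criterion and a non-coherence criterion

From now on $F$ is a field and $\dim$ means $\dim_F$. Elements of $R^a$ are rows, and an $a\times b$ matrix $A$ over $R$ gives the map $R^a\to R^b$, $r\mapsto rA$.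

**The rings.** Let $V,W$ be $F$-spaces with a symmetric bilinear map $V\times V\to W$. Put $R=F\oplus V\oplus W$, with products of elements of $V$ given by this map and $VW=WV=WW=0$. Triple products in $J=V\oplus W$ vanish, so $R$ is an associative commutative local ring with maximal ideal $J$, $R/J=F$, $J^2\subseteq W$ and $J^3=0$.

The first lemma turns condition (a) of Theorem A into linear algebra.

**Lemma 1.** Suppose that for all $v_1,\dots,v_g\in V$ the space $\{u\in V: uv_1=\dots=uv_g=0\}$ is infinite-dimensional. Then every finitely $2$-presented $R$-module with at most $g$ generators is free.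

*Proof.* Let $M$ be such a module and $b=\dim M/JM\le g$. Let $R^b\to M$ be a minimal surjection, with kernel $K\subseteq JR^b$. By (S), $K$ is finitely generated. Suppose $K\neq0$. Let $k_1,\dots,k_a$ be a minimal generating set of $K$, so $a\ge1$, and let $L=\ker(R^a\to K)$; by minimality $L\subseteq JR^a$. By (S) with $q=2$, $L$ is finitely generated, so $\dim L/JL<\infty$.

Now exhibit too many elements of $L$. The entries of $k_1$ lie in $J$, so $k_1=(v_1+w_1,\dots,v_b+w_b)$ with $v_j\in V$, $w_j\in W$. Since $b\le g$, the hypothesis (with zeros added to the list if $b<g$) says that $Z=\{u\in V:uv_j=0\ \forall j\}$ is infinite-dimensional. For $u\in Z$ we have $uk_1=0$, because $uW=0$. So $(u,0,\dots,0)\in L$.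

These elements stay independent modulo $JL$: since $JL\subseteq J^2R^a\subseteq W^a$, the projection $V^a\oplus W^a\to V^a$ induces a map $L/JL\to V^a$, and its image contains $Z\oplus 0\oplus\dots\oplus0$. This contradicts $\dim L/JL<\infty$. So $K=0$ and $M\cong R^b$. $\square$

The second lemma does the same for condition (b).

**Lemma 2.** Let $m\ge2$, and for $1\le i\le m$ let $A_i$ be an $a_i\times a_{i-1}$ matrix over $V$ with $F$-linearly independent rows. Let $T_i:V^{a_i}\to W^{a_{i-1}}$, $T_i(v)=vA_i$. Assume:

* (i) for $1\le i\le m-1$, $\ker T_i$ is the $F$-span of the rows of $A_{i+1}$;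
* (ii) for $2\le i\le m$, $T_i$ is surjective;
* (iii) $\ker T_m$ is infinite-dimensional.

Then $M=R^{a_0}/R^{a_1}A_1$ is finitely $m$-presented but not finitely $(m+1)$-presented.

*Proof.* We show that
$$R^{a_m}\xrightarrow{A_m}\cdots\xrightarrow{A_2}R^{a_1}\xrightarrow{A_1}R^{a_0}\to M\to0\tag{2}$$
is exact. By (i), the rows of $A_{i+1}$ lie in $\ker T_i$, so $A_{i+1}A_i=0$ for $1\le i\le m-1$. Now let $1\le i\le m-1$ and $rA_i=0$, and write $r=c+v+w$ with $c\in F^{a_i}$, $v\in V^{a_i}$, $w\in W^{a_i}$. Then $rA_i=cA_i+vA_i$ with $cA_i$ over $V$ and $vA_i$ over $W$, so both vanish. Since the rows of $A_i$ are independent, $c=0$. By (i), $v=\gamma A_{i+1}$ with $\gamma\in F^{a_{i+1}}$. By (ii) for $T_{i+1}:V^{a_{i+1}}\to W^{a_i}$, $w=v'A_{i+1}$ with $v'\in V^{a_{i+1}}$. So $r=(\gamma+v')A_{i+1}$, and (2) is exact. Hence $M$ is finitely $m$-presented.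

Now look at the left end. By the same decomposition, the kernel $K$ of $A_m:R^{a_m}\to R^{a_{m-1}}$ is $\ker T_m\oplus W^{a_m}$. Since $JK\subseteq W^{a_m}$, the space $K/JK$ maps onto $\ker T_m$, which is infinite-dimensional by (iii). So $K$ is not finitely generated, and by (S) with $q=m+1$, $M$ is not finitely $(m+1)$-presented. $\square$

## 6. An explicit ring for $n=3$

**Example 2.** Let $V$ have basis $x,a_i,b_i$ $(i\ge0)$ and let $W$ have basis $w_i$ $(i\ge0)$. Set
$$xa_i=a_ix=w_i,\qquad b_0b_i=b_ib_0=w_i\qquad(i\ge0),$$
and let all other products of basis elements of $V$ be $0$.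

*Lemma 1 applies with $g=1$.* Let $v\in V$ have coefficient $\alpha$ at $x$ and $\beta$ at $b_0$. For $i\ge1$ we have $a_iv=\alpha w_i$ and $b_iv=\beta w_i$. If $(\alpha,\beta)\ne0$, the independent elements $\beta a_i-\alpha b_i$ $(i\ge1)$ satisfy $(\beta a_i-\alpha b_i)v=\alpha\beta w_i-\alpha\beta w_i=0$. If $\alpha=\beta=0$, all $a_i$ kill $v$. In both cases $v$ has an infinite-dimensional annihilator in $V$.

*Lemma 2 applies with $m=2$, $A_1=(x\;\;b_0)$, $A_2=(x)$.* For $v=\alpha x+\sum s_ia_i+\sum t_ib_i$ we get
$$T_1(v)=\Bigl(\sum s_iw_i,\ \sum t_iw_i\Bigr),\qquad T_2(v)=\sum s_iw_i.$$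
So $\ker T_1=Fx$ is the row span of $A_2$, $T_2$ is onto, and $\ker T_2$ contains all $b_i$.

Hence every cyclic finitely $2$-presented module over this ring is free, while $R^2/R(x,b_0)$ is finitely $2$-presented and not finitely $3$-presented. The conjecture fails for $n=3$.

*The induction of Section 3 on this module.* Here $K=R(x,b_0)$. By the exactness in Lemma 2, the kernel of $R\to K$ is $Rx$, so $K$ is finitely presented. The last coordinate maps $K$ onto $I=Rb_0$. The annihilator of $b_0$ is $\operatorname{span}(x,a_0,a_1,\dots)\oplus W$. Its product with $J$ lies in $W$, so it is not finitely generated and $I$ is not finitely presented. The other piece is no better: $K'=\{rx:rb_0=0\}=W$, which is not finitely generated because $JW=0$. So $K$ is finitely presented, but neither end of (1) is.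

*The mechanism.* For $u=\sum s_ia_i+\sum t_ib_i$, multiplication by $\alpha x+\beta b_0$ gives $\sum(\alpha s_i+\beta t_i)w_i$. The coefficient $\alpha s_i+\beta t_i$ is the $2\times 2$ determinant of $(s_i,t_i)$ and $(-\beta,\alpha)$, so we are wedging with a vector of $F^2$. Wedging with *one* vector has a large kernel, namely the multiples of that vector. But the two maps $u\mapsto xu$ and $u\mapsto b_0u$ together are injective on $\operatorname{span}(a_i,b_i)$. This is the dichotomy between $g$ and $g+1$ that we shall copy.

## 7. Constraints on the matrices for general $g$ and $m$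

We look for $V,W,A_1,\dots,A_m$ that satisfy Lemma 1 for $g$ and Lemma 2 for $m$. What must they look like?

**Sizes.** Let $1\le i\le m-1$ and suppose $a_{i-1}\le g$. The first row of $A_i$ has at most $g$ entries. By the hypothesis of Lemma 1 they have an infinite-dimensional common annihilator, and for each $u$ in it $(u,0,\dots,0)\in\ker T_i$. This contradicts (i), by which $\ker T_i$ is finite-dimensional. So
$$a_0,\dots,a_{m-2}\ \ge\ g+1 .$$
In particular the shape of Example 2, with $a_1=1$, cannot continue to $m=3$. We put $d=g+1$ and take $a_0=\dots=a_{m-1}=d$.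

**A finite part and an infinite part.** Example 2 suggests the following. Put $V=X\oplus U$, where $X$ is finite-dimensional and contains all entries of the $A_i$, and $U$ is infinite-dimensional with $UU=0$. Then
$$T_i(\xi+u)=\sigma_i(\xi)+\tau_i(u)\qquad(\xi\in X^{a_i},\ u\in U^{a_i}),$$
where $\sigma_i$ comes from the products $X\times X\to W$ and $\tau_i$ from the products $X\times U\to W$. For $i\le m-1$, (i) and (ii) will hold if $\ker\sigma_i$ is the row span of $A_{i+1}$, $\tau_i$ is injective, and
$$W^{a_{i-1}}=\tau_i(U^{a_i})\oplus\sigma_i(X^{a_i}).\tag{3}$$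

**The obvious choice of $\tau_i$ and why it fails.** In Section 8 we find a bijection $h:U^d\to W^d$ made of wedge products. One would like to put $\tau_i=h$. But then (3) would force $\sigma_i(X^{a_i})=0$, whereas it should have dimension $a_i\dim X-a_{i+1}$. The map $\tau_i$ must have a cokernel of exactly this dimension. There are two tasks. The first is to get the right *dimension* of the cokernel: take $U,W$ to be free modules over $S=F[s]$ and use $s^{t}h$, whose cokernel $W^d/s^tW^d$ has dimension $dt\cdot\operatorname{rank}_SW$. The second is to get the right *position*: the image must be a complement of the given subspace $\sigma_i(X^{a_i})$. For this we add a map of finite rank.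

This last move is the key idea. The hypothesis of Lemma 1 asks only for an infinite-dimensional common kernel of $g$ maps, and such a kernel survives any change of these maps by finite-rank maps. So finite-rank maps may be used freely to make (3) hold on the nose, without any harm to (a).

## 8. Wedge products in Hankel position

Let $E=F[x]_{\le 2g}$ be the space of polynomials of degree $\le 2g$, so $\dim E=2g+1$. Let $d=g+1\ge2$ and
$$N=\binom{2g+1}{g}=\dim\Lambda^gE=\dim\Lambda^{g+1}E .$$

The next lemma produces the bijection. In its matrix the $(j,l)$ entry is the map "wedge with $x^{j+l-2}$", $1\le j,l\le d$; the exponents run from $0$ to $2g$.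

**Lemma 3.** The map
$$h:(\Lambda^gE)^d\to(\Lambda^{g+1}E)^d,\qquad h(p_1,\dots,p_d)=\Bigl(\sum_{j=1}^d p_j\wedge x^{j+l-2}\Bigr)_{1\le l\le d}$$
is bijective.

**The case $g=1$ by hand.** Let $p_1=\alpha_0+\alpha_1x+\alpha_2x^2$ and $p_2=\beta_0+\beta_1x+\beta_2x^2$. The two components of $h(p_1,p_2)$ are
$$p_1\wedge1+p_2\wedge x=(\beta_0-\alpha_1)\,1\wedge x-\alpha_2\,1\wedge x^2-\beta_2\,x\wedge x^2,$$
$$p_1\wedge x+p_2\wedge x^2=\alpha_0\,1\wedge x+\beta_0\,1\wedge x^2+(\beta_1-\alpha_2)\,x\wedge x^2.$$
If both vanish, then $\alpha_2=\beta_2=\alpha_0=\beta_0=0$, and then $\alpha_1=\beta_1=0$.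

*Proof of Lemma 3.* The dimensions agree, so injectivity is enough. The idea is to turn wedge products into polynomials, where the matrix becomes a Vandermonde matrix.

**Step 1: embed $\Lambda^rE$ in a polynomial ring.** Define $\mathrm{alt}_r:\Lambda^rE\to F[x_1,\dots,x_r]$ by $f_1\wedge\dots\wedge f_r\mapsto\det(f_b(x_a))_{a,b}$. This is well defined, because the determinant is multilinear in the $f_b$ and vanishes when two of them are equal. It is injective: for $i_1<\dots<i_r$ the image of $x^{i_1}\wedge\dots\wedge x^{i_r}$ contains $x_1^{i_1}\cdots x_r^{i_r}$ with coefficient $1$ and contains no other monomial with strictly increasing exponents. So the images of the basis elements are linearly independent.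

**Step 2: expand along the last column.** For $p\in\Lambda^gE$ and $f\in E$,
$$\mathrm{alt}_{g+1}(p\wedge f)=\sum_{k=1}^{g+1}(-1)^{g+1+k}f(x_k)\,\mathrm{alt}_g(p)(x_1,\dots,\widehat{x_k},\dots,x_{g+1}).$$

**Step 3: eliminate.** Suppose $h(p_1,\dots,p_d)=0$. Put
$$P_k=\sum_{j=1}^{d}x_k^{j-1}\,\mathrm{alt}_g(p_j)(x_1,\dots,\widehat{x_k},\dots,x_{g+1}).$$
Apply $\mathrm{alt}_{g+1}$ to the $l$-th component and use Step 2 with $f=x^{j+l-2}$, where $f(x_k)=x_k^{l-1}x_k^{j-1}$. This gives
$$\sum_{k=1}^{g+1}(-1)^{g+1+k}x_k^{l-1}P_k=0\qquad(l=1,\dots,g+1).$$
The Vandermonde matrix $(x_k^{l-1})$ is invertible over $F(x_1,\dots,x_{g+1})$, so all $P_k=0$. In particular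
$$P_{g+1}=\sum_jx_{g+1}^{j-1}\,\mathrm{alt}_g(p_j)(x_1,\dots,x_g)=0 .$$
The coefficients of the powers of $x_{g+1}$ vanish, so $\mathrm{alt}_g(p_j)=0$ and, by Step 1, $p_j=0$ for all $j$. $\square$

## 9. Moving an image into general position by a finite-rank map

This lemma carries out the second task of Section 7.

**Lemma 4.** Let $\theta:P\to Q$ be an injective linear map with $\dim\operatorname{coker}\theta=c<\infty$, and let $Y\subseteq Q$ be a subspace with $\dim Y=c$. There is a finite-rank map $\psi:P\to Q$ such that $\theta+\psi$ is injective and $Q=(\theta+\psi)(P)\oplus Y$.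

*Proof.* Only the part of $P$ that $\theta$ sends into $Y$ has to be moved. Let $P_0=\theta^{-1}(Y)$, choose $P_1$ with $P=P_0\oplus P_1$, and let $r=\dim P_0=\dim(\theta(P)\cap Y)\le c$. Then $\dim(\theta(P)+Y)/\theta(P)=c-r$, so a complement $C$ of $\theta(P)+Y$ in $Q$ has dimension $c-(c-r)=r$. Moreover $\theta(P)+Y=\theta(P_1)\oplus Y$: we have $\theta(P_0)\subseteq Y$, and if $p\in P_1$ has $\theta(p)\in Y$, then $p\in P_0\cap P_1=0$. Hence
$$Q=C\oplus\theta(P_1)\oplus Y .$$
Choose an isomorphism $\chi:P_0\to C$, and let $\psi=0$ on $P_1$ and $\psi=\chi-\theta$ on $P_0$. Then $\psi$ has finite rank, and $\theta+\psi$ maps $P_0$ isomorphically onto $C$ and equals $\theta$ on $P_1$. So it is injective with image $C\oplus\theta(P_1)$. $\square$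

## 10. Construction of the ring

Fix $g\ge1$ and $m\ge2$, and let $d,E,N,h$ be as in Section 8.

**Step 1: sizes and the space $X$.** Put $a_0=\dots=a_{m-1}=d$ and $a_m=d(N+1)$. Let $X$ have as basis the disjoint union of the sets
$$B_i=\{e^i_{jl}:1\le j\le a_i,\ 1\le l\le a_{i-1}\}\qquad(1\le i\le m)$$
and a finite set $D$, where $|D|$ is chosen so that $\dim X=1+Nt$ for some integer $t\ge1$. Let $A_i=(e^i_{jl})$, an $a_i\times a_{i-1}$ matrix. Its entries are distinct basis vectors, so its rows are linearly independent. (The padding $D$ and the value of $a_m$ are there to make the dimensions in Step 3 multiples of $dN$.)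

**Step 2: the spaces $U,W,V$.** Let $S=F[s]$, $U=S\otimes\Lambda^gE$, $W=S\otimes\Lambda^{g+1}E$, and $V=X\oplus U$. So $U$ and $W$ are free $S$-modules of rank $N$.

**Step 3: products $X\times X\to W$.** The aim is that $A_{i+1}A_i=0$ holds and that nothing else in $X^{a_i}$ kills $A_i$, for $i\le m-1$. We impose exactly the relations that are needed. In $\mathrm{Sym}^2X$, the quadratic forms in the polynomial ring $F[X]$ on the basis of $X$, let $\mathrm{Rel}$ be the span of the entries of the products $A_{i+1}A_i$:
$$\rho^{i}_{pq}=\sum_j e^{i+1}_{pj}e^{i}_{jq},\qquad 1\le i\le m-1,\ p\le a_{i+1},\ q\le a_{i-1}.$$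
Since $\mathrm{Sym}^2X$ is finite-dimensional and $W$ is not, there is an injective linear map $\iota:\mathrm{Sym}^2X/\mathrm{Rel}\to W$. Put $\sigma(\xi,\xi')=\iota(\overline{\xi\xi'})$, and let
$$\sigma_i:X^{a_i}\to W^{a_{i-1}},\qquad \sigma_i(r)=\Bigl(\sum_j\sigma(r_j,e^i_{jl})\Bigr)_l .$$

**Claim 1.** For $1\le i\le m-1$, $\ker\sigma_i$ is the span of the rows of $A_{i+1}$.

*Proof.* For the $p$-th row of $A_{i+1}$ we get $\sum_je^{i+1}_{pj}e^i_{jl}=\rho^i_{pl}\in\mathrm{Rel}$, so rows lie in the kernel. Conversely let $r\in\ker\sigma_i$; that is, $\sum_jr_je^i_{jl}\in\mathrm{Rel}$ for all $l$.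

First reduce to one block. Grade $F[X]$ by the blocks $B_1,\dots,B_m,D$. The element $\rho^{i'}_{pq}$ lies in the component $B_{i'+1}B_{i'}$, so $\mathrm{Rel}$ is multihomogeneous, and its part in that component is the span of the $\rho^{i'}_{pq}$. Write $r=\sum_Br^B$ with $r^B\in(\operatorname{span}B)^{a_i}$, over all blocks $B$. The products $r^B_je^i_{jl}$ for different $B$ lie in different components, so each $r^B$ lies in $\ker\sigma_i$. Hence we may assume $r=r^B$. There are four cases. Note that $a_{i-1}=d\ge2$, since $i\le m-1$.

*Case $B=B_{i+1}$.* Take $l=1$. For some scalars $\gamma_{pq}$,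
$$\sum_jr_je^i_{j1}=\sum_{p,q}\gamma_{pq}\rho^i_{pq}=\sum_{j,q}\Bigl(\sum_p\gamma_{pq}e^{i+1}_{pj}\Bigr)e^i_{jq}.$$
The component $B_{i+1}B_i$ is $\operatorname{span}B_{i+1}\otimes\operatorname{span}B_i$. Comparing the coefficients of $e^i_{j1}$ gives $r_j=\sum_p\gamma_{p1}e^{i+1}_{pj}$ for all $j$. So $r$ is in the row span of $A_{i+1}$.

*Case $B=B_{i-1}$ ($i\ge2$).* For each $l$ there are scalars $\gamma_{pq}$ with
$$\sum_jr_je^i_{jl}=\sum_{p,q}\gamma_{pq}\rho^{i-1}_{pq}=\sum_{p,j}e^i_{pj}\Bigl(\sum_q\gamma_{pq}e^{i-1}_{jq}\Bigr).$$
On the left only the variables $e^i_{jl}$ with this particular $l$ occur from $B_i$. Since $a_{i-1}\ge2$, choose a column index $j\ne l$. The coefficient of $e^i_{pj}$ gives $\sum_q\gamma_{pq}e^{i-1}_{jq}=0$, so $\gamma_{pq}=0$ for all $p,q$. Hence $\sum_jr_je^i_{jl}=0$ and $r=0$.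

*Case $B=B_i$.* $\mathrm{Rel}$ has no component in $\mathrm{Sym}^2(\operatorname{span}B_i)$, so $\sum_jr_je^i_{jl}=0$ in $F[X]$ for $l=1,2$. Fix $j_0$. Then $r_{j_0}e^i_{j_0l}$ lies in the ideal $(e^i_{jl}:j\ne j_0)$, which is prime and does not contain $e^i_{j_0l}$. So the linear form $r_{j_0}$ lies in $\operatorname{span}\{e^i_{jl}:j\ne j_0\}$, both for $l=1$ and for $l=2$. These two spans meet in $0$, so $r_{j_0}=0$.

*Other $B$*, namely $D$ or $B_{i'}$ with $|i'-i|\ge2$. There are no relations in the component $BB_i\cong\operatorname{span}B\otimes\operatorname{span}B_i$, so $\sum_jr_je^i_{jl}=0$ there and $r=0$. $\square$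

In the case $B=B_i$ the second column is needed: a single column with at least two entries is killed by the Koszul row $(e^i_{21},-e^i_{11},0,\dots,0)$.

Let $Y_i=\sigma_i(X^{a_i})\subseteq W^{a_{i-1}}$. By Claim 1 and the independence of the rows, $\dim Y_i=a_i\dim X-a_{i+1}$ for $1\le i\le m-1$. With $t_i=t$ for $i\le m-2$ and $t_{m-1}=t-1$ this reads
$$\dim Y_i=d(1+Nt)-d=dNt_i\quad(i\le m-2),\qquad \dim Y_{m-1}=d(1+Nt)-d(N+1)=dNt_{m-1}.\tag{4}$$

**Step 4: products $X\times U\to W$.** The aim is (3). Extend $h$ of Lemma 3 $S$-linearly to a bijection $h:U^d\to W^d$. For $1\le i\le m-1$ we have $a_i=a_{i-1}=d$. Let $\theta_i=s^{t_i}h:U^d\to W^d$. It is injective with cokernel $\cong W^d/s^{t_i}W^d$, which has dimension $dNt_i$ because $W^d$ is free of rank $dN$ over $F[s]$. By (4) this equals $\dim Y_i$. Lemma 4 gives a finite-rank $\psi_i$ such that $\tau_i:=\theta_i+\psi_i$ is injective and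
$$W^{a_{i-1}}=\tau_i(U^{a_i})\oplus Y_i\qquad(1\le i\le m-1).\tag{5}$$
For $i=m$ we want a surjection with infinite-dimensional kernel. Let
$$\tau_m=\theta_m:U^{a_m}\to W^d,\qquad \theta_m(u_1,\dots,u_{a_m})=h(u_1,\dots,u_d).$$
It is surjective, and its kernel is $U^{a_m-d}$, which is infinite-dimensional since $a_m=d(N+1)>d$. (An $S$-linear surjection $U^d\to W^d$ between free modules of the same finite rank would be injective; this is why $a_m$ is larger than $d$.)

Define $\beta:X\times U\to W$ bilinear by letting $\beta(e^i_{jl},\cdot)$ be the $(j,l)$ component of $\tau_i$, that is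
$$\tau_i(u)=\Bigl(\sum_j\beta(e^i_{jl},u_j)\Bigr)_l ,$$
and $\beta(D,\cdot)=0$. Each basis vector of $X$ outside $D$ occurs in exactly one matrix, at exactly one place, so there is no conflict.

**Step 5: the ring.** Let $R=F\oplus V\oplus W$ as in Section 5, with the symmetric bilinear map
$$(\xi+u)(\xi'+u')=\sigma(\xi,\xi')+\beta(\xi,u')+\beta(\xi',u).$$
In particular $UU=0$.

## 11. The module on $g+1$ generators and the freeness on $g$ generators

**Proof of Theorem A(b).** We check Lemma 2. For $\xi\in X^{a_i}$ and $u\in U^{a_i}$, the $l$-th entry of $(\xi+u)A_i$ is $\sum_j\bigl(\sigma(\xi_j,e^i_{jl})+\beta(e^i_{jl},u_j)\bigr)$. So $T_i(\xi+u)=\sigma_i(\xi)+\tau_i(u)$.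

Let $1\le i\le m-1$. By (5), $T_i$ is surjective. If $T_i(\xi+u)=0$, then $\sigma_i(\xi)=-\tau_i(u)\in Y_i\cap\tau_i(U^{a_i})=0$. So $\xi\in\ker\sigma_i$, and $u=0$ as $\tau_i$ is injective. Hence $\ker T_i=\ker\sigma_i$, which is the row span of $A_{i+1}$ by Claim 1. Finally, $T_m$ is surjective with infinite-dimensional kernel, because $\tau_m$ is.

So (i), (ii), (iii) hold. By Lemma 2 the module $M=R^{g+1}/R^{a_1}A_1$, which is generated by $a_0=g+1$ elements, is finitely $m$-presented and not finitely $(m+1)$-presented. $\square$

**Proof of Theorem A(a).** We check the hypothesis of Lemma 1.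

**Step 1: up to finite rank, elements of $X$ act as wedge products.** Let $E_S=S\otimes E$, so that $U=\Lambda^g_S(E_S)$ and $W=\Lambda^{g+1}_S(E_S)$. Let $\varphi:X\to E_S$ be the linear map with

* $\varphi(e^i_{jl})=s^{t_i}x^{j+l-2}$ for $i\le m-1$;
* $\varphi(e^m_{jl})=x^{j+l-2}$ for $j\le d$, and $\varphi(e^m_{jl})=0$ for $j>d$;
* $\varphi(D)=0$.

The $(j,l)$ component of $\theta_i$ is exactly $u\mapsto u\wedge\varphi(e^i_{jl})$, for all $i\le m$. So for a basis vector $\xi$ of $X$, the map $u\mapsto\beta(\xi,u)-u\wedge\varphi(\xi)$ is a component of some $\psi_i$ or zero; in any case it has finite rank. By linearity it has finite rank for every $\xi\in X$.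

**Step 2: $g$ vectors are killed by a common multivector.** Let $v_k=\xi_k+u_k\in V$, $k=1,\dots,g$, and $f_k=\varphi(\xi_k)\in E_S\subset F(s)\otimes E$. The $f_k$ span at most a $g$-dimensional subspace over $F(s)$. Since $g\le 2g+1=\dim_{F(s)}F(s)\otimes E$, there are linearly independent $y_1,\dots,y_g\in F(s)\otimes E$ whose $F(s)$-span contains all $f_k$. Then $y_1\wedge\dots\wedge y_g\ne0$, and its wedge product with every $f_k$ is $0$. Multiplying by a common denominator gives $0\ne\eta\in U$ with $\eta\wedge f_k=0$ for all $k$. Since $U$ is free over $S$, the space $S\eta$ is infinite-dimensional, and $u\wedge f_k=0$ for all $u\in S\eta$.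

**Step 3: correct for the finite rank.** For $u\in S\eta$ we have $uv_k=\beta(\xi_k,u)$, because $UU=0$. By Steps 1 and 2 this equals $\beta(\xi_k,u)-u\wedge f_k$, so each map $u\mapsto uv_k$ has finite rank on $S\eta$. The common kernel in $S\eta$ of these $g$ maps has finite codimension, so it is infinite-dimensional, and it lies in $\{u\in V:uv_1=\dots=uv_g=0\}$.

Lemma 1 gives (a). This proves Theorem A, and with it Corollary B. $\square$

## 12. Products, generator bounds and matrix rings

Parts (4) and (5) of Theorem C are proved in Sections 4 and 3. The remaining parts follow from Theorem A.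

**Proof of Theorem C(1).** Fix $g$. For $m\ge2$ let $R_m$ be the ring of Theorem A for $(g,m)$. Let $R=\prod_{m\ge2}R_m$, and let $e_m$ be the idempotent with $e_mR=R_m$.

**Step 1: modules with at most $g$ generators.** Let $M=R^b/K$, $b\le g$, be finitely $2$-presented. By (S), $K$ is generated by finitely many elements $k_1,\dots,k_a$. This implies $K=\prod_me_mK$ inside $R^b=\prod_mR_m^b$: if $y\in R^b$ has $e_my=\sum_ir_{i,m}e_mk_i$ with $r_{i,m}\in R_m$ for all $m$, then $y=\sum_ir_ik_i$ with $r_i=(r_{i,m})_m\in R$. The functor $e_m(-)$ is exact and takes finitely generated free $R$-modules to finitely generated free $R_m$-modules. So $e_mM=R_m^b/e_mK$ is finitely $2$-presented over $R_m$ with at most $g$ generators, hence free. The surjection $R_m^b\to e_mM$ therefore splits, and $R_m^b=e_mK\oplus C_m$ for some submodule $C_m$. Taking products, $R^b=K\oplus\prod_mC_m$. So $M\cong\prod_mC_m$ is finitely generated projective, and by (P) it is finitely $q$-presented for all $q$.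

**Step 2: failure of strong $m$-coherence for each $m\ge2$.** Let $M_m$ be the $R_m$-module from Theorem A(b), viewed as an $R$-module. Since $R_m=Re_m$ is finitely generated projective over $R$, a presentation of $M_m$ over $R_m$ has finitely generated projective terms over $R$. By (P), $M_m$ is finitely $m$-presented over $R$. If it were finitely $(m+1)$-presented over $R$, then applying $e_m(-)$, with $e_mM_m=M_m$, would make it finitely $(m+1)$-presented over $R_m$, a contradiction. So $R$ is not strong $m$-coherent.

**Step 3: $g=1$.** For $n>2$, a cyclic finitely $(n-1)$-presented $R$-module is finitely $2$-presented, so by Step 1 it is finitely $n$-presented. So $R$ is $(n-1)$-coherent and, by Step 2, not strong $(n-1)$-coherent, for all $n>2$ at once. $\square$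

**Proof of Theorem C(2).** Let $m\ge2$, let $g$ be arbitrary, and let $R$ be the ring of Theorem A for $(g,m)$. Every finitely $m$-presented module with at most $g$ generators is free by (a), so it passes the test of being finitely $(m+1)$-presented. By (b), $R$ is nevertheless not strong $m$-coherent. So a test on $g$ generators is not enough, for any $g$. The same observation shows that, once (a) holds, a module as in (b) needs at least $g+1$ generators. $\square$

**Proof of Theorem C(3).** The functor $L\mapsto L^d$ (columns) is an equivalence from $R$-modules to $M_d(R)$-modules. It sends $R^d$ to the $d\times d$ matrices, that is, to the regular module $M_d(R)$. So quotients of $R^d$, the $d$-generated $R$-modules, correspond to cyclic $M_d(R)$-modules.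

Finite $q$-presentation is preserved and reflected. Projectivity and exactness are preserved by an equivalence. So is finite generation, because $L$ is finitely generated if and only if it is a quotient of some $R^{db}$, if and only if $L^d$ is a quotient of some $M_d(R)^b$. And by (P), finite $q$-presentation means the existence of an exact sequence $P_q\to\dots\to P_0\to L\to0$ with finitely generated projective terms.

Hence $M_d(R)$ is left $m$-coherent if and only if every $d$-generated finitely $m$-presented left $R$-module is finitely $(m+1)$-presented. Every finitely $m$-presented module is $d$-generated for some $d\ge 1$, and the first assertion follows.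

For the second, let $m\ge2$ and let $R$ be the ring of Theorem A with $g=1$ and this $m$. By (a), $R$ is $m$-coherent. By (b), some $2$-generated finitely $m$-presented module is not finitely $(m+1)$-presented, so the Morita equivalent ring $M_2(R)$ is not left $m$-coherent. $\square$
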